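# Spherical centroid bodies are smallest for caps

## 1. Theorem 1 and its vocabulary

**Theorem 1.** Let $n\ge 2$ and let $K\in\mathcal K_c(\mathbb S^n)$, that is, let $K$ be a proper, centrally symmetric spherical convex body. Let $C_K^\sigma$ be the spherical cap centered at the center of $K$ with $\sigma(C_K^\sigma)=\sigma(K)$. Then
$$\sigma(\Gamma_sK)\ \ge\ \sigma(\Gamma_sC_K^\sigma), \tag{1}$$
with equality if and only if $K$ is a spherical cap.

The question whether (1) holds is taken from Florian Besau, Thomas Hack, Peter Pivovarov, Franz E. Schuster, "Spherical centroid bodies", arXiv:1902.10614 (2019). In plain words: cut a symmetric body on the sphere into two halves by a hyperplane through its center, take the centroid of one half, and push it radially to the sphere. As the cut rotates, these points trace the boundary of a new body $\Gamma_sK$. If the measure of $K$ is prescribed, how small can $\Gamma_sK$ be? The theorem says that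 the cap, and only the cap, gives the smallest one.

**Spherical bodies.** $\mathbb S^n\subset\mathbb R^{n+1}$ is the unit sphere and $\sigma$ its $n$-dimensional Hausdorff measure. A spherical convex body is $K=\mathbb S^n\cap C$, where $C$ is a closed convex cone and $K$ has nonempty interior in $\mathbb S^n$. It is proper if it lies in an open hemisphere. Put $\mathbb S_w^+=\{u\in\mathbb S^n:u\cdot w\ge0\}$. A proper $K$ is centrally symmetric if there is a center $e\in\mathbb S^n$ with $K\subseteq\operatorname{int}\mathbb S_e^+$ such that $K$ is invariant under $u\mapsto2(u\cdot e)e-u$, the map that fixes $e$ and is $-1$ on $e^\perp$.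

The center is unique. Indeed $w=\int_Ku\,d\sigma(u)$ is fixed by this map, hence a multiple of $e$, and $w\cdot e>0$; so $e=w/|w|$. In particular the center of a proper cap is its usual center.

**Gnomonic projection.** This is $g_e:\operatorname{int}\mathbb S_e^+\to e^\perp=\mathbb R^n$, $g_e(u)=\frac u{u\cdot e}-e$. In polar coordinates $u=\cos t\,e+\sin t\,\theta$ with $\theta\in\mathbb S^{n-1}\subset e^\perp$ we have $g_e(u)=\tan t\,\theta$. Geometrically, $g_e(K)+e$ is the section of the cone $C$ by the tangent hyperplane at $e$. So $K$ is centrally symmetric with center $e$ exactly when $g_e(K)$ is an origin-symmetric convex body in $e^\perp$.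

Examples: a cap of angular radius $r<\pi/2$ about $e$ becomes the ball of radius $\tan r$; for $n=2$ the square $[-1,1]^2$ is the image of a symmetric quadrilateral bounded by four great circles. The strip $|y_2|\le\tan\beta$ in $\mathbb R^2$ is the image of an open-ended lune of area $4\beta$. The closed lune is not proper, but it will serve as a warning in Section 4.

**Centroid bodies.** Let $\tau_e$ have density $|u\cdot e|$ with respect to $\sigma$, and let $\widehat\tau_e=g_e\#\tau_e$. For a Borel measure $\mu$ on $\mathbb R^n$ and an origin-symmetric convex body $L$ with $0<\mu(L)<\infty$, $\Gamma_\mu L$ is the convex body with support function $h(\Gamma_\mu L,x)=\frac1{\mu(L)}\int_L|x\cdot y|\,d\mu(y)$. Then $\Gamma_sK$ is defined by $g_e(\Gamma_sK)=\Gamma_{\widehat\tau_e}g_e(K)$.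

Why the weight $u\cdot e$? For $x\in e^\perp$ we have $(u\cdot e)\,x\cdot g_e(u)=x\cdot u$, so with $L=g_e(K)$
$$\int_L|x\cdot y|\,d\widehat\tau_e(y)=\int_K|x\cdot u|\,d\sigma(u). \tag{2}$$
The weight cancels the denominator of $g_e$. This is also why centroids appear. Hyperplanes are null sets, so the support function $h$ of $\Gamma_{\widehat\tau_e}L$ is differentiable off $0$, and the boundary point with outer normal $x\in\mathbb S^n\cap e^\perp$ is
$$\nabla h(x)=\frac2{\tau_e(K)}\int_{K\cap\mathbb S_x^+}(u-(u\cdot e)e)\,d\sigma(u).$$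
By symmetry $\int_{K\cap\mathbb S_x^+}u\cdot e\,d\sigma=\frac12\tau_e(K)$. So $\nabla h(x)$ is the $e^\perp$-part of the vector $\int_{K\cap \mathbb S_x^+}u\,d\sigma$ divided by its $e$-part: it is the gnomonic image of the radially projected centroid of $K\cap\mathbb S_x^+$.

**Standing notation.** $B^n$ is the unit ball of $\mathbb R^n=e^\perp$, and $\kappa_n=|B^n|$. The symbol $\langle\cdot\rangle$ is the average over $\mathbb S^{n-1}$, while $d\theta$ or $dx$ on $\mathbb S^{n-1}$ is the unnormalized measure, of total mass $n\kappa_n$. For an origin-symmetric convex body (or a star body) $L$ we write $\Gamma L$ for the Euclidean centroid body, $h_{\Gamma L}(x)=|L|^{-1}\int_L|x\cdot y|dy$. With $m=\langle|\theta\cdot w|\rangle$ ($|w|=1$) and $c=\frac{nm}{n+1}$,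
$$\Gamma(RB^n)=cR\,B^n,\qquad \Gamma(UL)=U\,\Gamma L\quad(U\in GL(n)).$$
The first formula is $\frac1{\kappa_nR^n}\cdot\frac{R^{n+1}}{n+1}\cdot n\kappa_nm=cR$. The Euclidean ancestor of (1) is a classical theorem, which we shall use.

**Busemann–Petty centroid inequality** (Petty 1961). $|\Gamma L|\ge c^n|L|$ for every origin-symmetric convex body $L\subset\mathbb R^n$.

## 2. Caps, the quarter sphere, and small bodies

Put, for $r\in[0,\frac\pi2]$,
$$S(r)=\int_0^r\sin^{n-1}t\,dt,\qquad q(r)=\int_0^r\sin^nt\,dt .$$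

**Caps.** Let $K$ be the cap of angular radius $r$ about $e$. Since $d\sigma=\sin^{n-1}t\,dt\,d\theta$, we get $\tau_e(K)=n\kappa_n\int_0^r\cos t\sin^{n-1}t\,dt=\kappa_n\sin^nr$, and the right side of (2) is $q(r)\int|x\cdot\theta|d\theta=n\kappa_nm\,q(r)|x|$. So $g_e(\Gamma_sK)$ is a ball, of radius
$$\frac{nm\,q(r)}{\sin^nr}=\frac{c\,(n+1)\,q(r)}{\sin^nr}. \tag{3}$$
For $n=2$ we have $c=\frac4{3\pi}$ and the radius is $\frac{2(r-\sin r\cos r)}{\pi\sin^2r}$; it tends to $1$ as $r\to\frac\pi2$. This limit is the same in every dimension: the half of a hemisphere is a quarter sphere $\{u\cdot e\ge0,u\cdot x\ge0\}$, its centroid points in the direction $e+x$ by symmetry, and the gnomonic image of that direction is $x$, of length $1$.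

**Small bodies.** Fix an origin-symmetric $L\subset\mathbb R^n$ and let $g_e(K_\varepsilon)=\varepsilon L$. In the coordinate $y=g_e(u)$ the measure $\sigma$ has density $(1+|y|^2)^{-(n+1)/2}$ and, since $u\cdot e=(1+|y|^2)^{-1/2}$, $\widehat\tau_e$ has density $(1+|y|^2)^{-(n+2)/2}$. Both are $1+O(\varepsilon^2)$ on $\varepsilon L$. So as $\varepsilon\to0$, $\varepsilon^{-n}\sigma(\Gamma_sK_\varepsilon)\to|\Gamma L|$, while the comparison cap has radius asymptotic to $\varepsilon(|L|/\kappa_n)^{1/n}$ and its centroid body has radius asymptotic to $c$ times that. In the limit (1) becomes $|\Gamma L|\ge c^n|L|$.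

So (1) contains the Busemann–Petty inequality as its infinitesimal form. There is a catch. In the Euclidean inequality all ellipsoids give equality, because $\Gamma$ commutes with linear maps. For small ellipsoids the two sides of (1) therefore agree to leading order, and the next order, where linear invariance is lost, must decide.

## 3. Polar coordinates: from $K$ to a Euclidean body $\tilde L$

**What this section is for.** We write $g_e(\Gamma_sK)$ as a multiple of an ordinary centroid body, so that Euclidean theorems become available.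

Fix $K$ with center $e$, let $L=g_e(K)$, and let $r(\theta)=\arctan\rho_L(\theta)\in(0,\frac\pi2)$ be the angular radius of $K$ in direction $\theta$; it is even and continuous. Put
$$\rho(r)=\big((n+1)q(r)\big)^{1/(n+1)},\qquad T=\langle\sin^nr\rangle,\quad a=\langle\rho^n\rangle,\quad d=\langle\rho^{n+2}\rangle,\quad s=\frac aT,$$
where $\rho$ inside averages means $\rho(r(\theta))$. Polar integration gives $\sigma(K)=n\kappa_n\langle S(r)\rangle$ and $\tau_e(K)=\kappa_nT$. From now on $r_0$ is the radius of $C_K^\sigma$, so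
$$S_0:=S(r_0)=\langle S(r)\rangle,\qquad r_0\in(0,\tfrac\pi2). \tag{4}$$
The right side of (2) equals $\int_{\mathbb S^{n-1}}|x\cdot\theta|\,q(r(\theta))\,d\theta$.

Let $\tilde L$ be the star body with radial function $\theta\mapsto\rho(r(\theta))$. Because $\frac{\rho^{n+1}}{n+1}=q$, we have $\int_{\tilde L}|x\cdot y|dy=\int|x\cdot\theta|q(r(\theta))d\theta$ as well. Also $|\tilde L|=\kappa_na$. Hence $h(\Gamma_{\widehat\tau_e}L,x)=\frac{|\tilde L|}{\kappa_nT}h_{\Gamma\tilde L}(x)$, that is,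
$$M:=g_e(\Gamma_sK)=s\,\Gamma\tilde L, \tag{5}$$
$$\sigma(\Gamma_sK)=\int_M(1+|y|^2)^{-(n+1)/2}\,dy. \tag{6}$$
For the cap of radius $r_0$, $\tilde L$ is the ball of radius $\rho_0:=\rho(r_0)$, and by (3) $M$ is a ball of radius
$$R_0=\frac{c\,\rho_0^{\,n+1}}{\sin^nr_0}. \tag{7}$$

To apply Busemann–Petty to $\tilde L$ we need convexity. The tool is the following textbook inequality.

**Borell–Brascamp–Lieb (BBL).** For $t\in(0,1)$ let $M^t_\beta(x,y)=((1-t)x^\beta+ty^\beta)^{1/\beta}$ if $xy>0$ and $M_\beta^t(x,y)=0$ if $xy=0$. Let $f,g,w\ge0$ be integrable on $\mathbb R^N$ with $\int f,\int g>0$, let $\beta\ne0$, $\beta>-1/N$, and suppose $w((1-t)x+ty)\ge M_\beta^t(f(x),g(y))$ for all $x,y$. Then $\int w\ge M^t_{\beta/(1+N\beta)}(\int f,\int g)$.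

**Lemma 2.** $\tilde L$ is an origin-symmetric convex body.

*Proof.* Let $\|x\|=|x|/\rho(r(x/|x|))$ for $x\ne0$, and $\|0\|=0$. This function is even, continuous and positively homogeneous; we show that it is convex. For $x\ne0$, $\|x\|^{-(n+1)}=(n+1)\,q(r(x/|x|))\,|x|^{-(n+1)}$. In $q=\int\sin^nt\,dt$ substitute $t=\arctan(\tau|x|)$, so that $\sin t=\frac{\tau|x|}{\sqrt{1+\tau^2|x|^2}}$ and $dt=\frac{|x|\,d\tau}{1+\tau^2|x|^2}$; the condition $t\le r(x/|x|)$ becomes $\tau x\in L$. Then put $\tau=1/t$: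
$$\frac{\|x\|^{-(n+1)}}{n+1}=\int_0^\infty1_L(\tau x)\,\tau^n(1+\tau^2|x|^2)^{-\frac{n+2}2}d\tau=\int_0^\infty1[x\in tL]\;|(x,t)|^{-(n+2)}\,dt ,$$
where $|(x,t)|=(|x|^2+t^2)^{1/2}$. The last integrand vanishes for small $t$ and is $O(t^{-n-2})$ at infinity, so the integral is finite; it is positive.

Let $x_0,x_1$ and $x_\mu=(1-\mu)x_0+\mu x_1$ be nonzero, $\mu\in(0,1)$, and let $f,g,w$ be the last integrands, as functions of $t$ (extended by $0$ to $t\le0$), for $x_0,x_1,x_\mu$. The set $\{(x,t):t>0,\ x\in tL\}$ is a convex cone. So if $f(t_0)g(t_1)>0$ and $t_\mu=(1-\mu)t_0+\mu t_1$, then $x_\mu\in t_\mu L$ and $w(t_\mu)=|(x_\mu,t_\mu)|^{-(n+2)}$. By the triangle inequality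
$$w(t_\mu)^{-\frac1{n+2}}=|(x_\mu,t_\mu)|\le(1-\mu)f(t_0)^{-\frac1{n+2}}+\mu\,g(t_1)^{-\frac1{n+2}} .$$
This is the hypothesis of BBL with $N=1$, $\beta=-\frac1{n+2}$, for which $\frac\beta{1+\beta}=-\frac1{n+1}$. The conclusion is $\|x_\mu\|\le(1-\mu)\|x_0\|+\mu\|x_1\|$. If one of the three points is $0$, this is immediate from homogeneity. So $\|\cdot\|$ is a norm with unit ball $\tilde L$. $\square$

## 4. Why volume alone cannot see $\sigma$, and a comparison with second moments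

The first thing to try: by Lemma 2 and Busemann–Petty, $|M|=s^n|\Gamma\tilde L|\ge s^nc^n\kappa_na$. This bounds the Lebesgue volume of $M$ from below. But (6) asks for the integral over $M$ of a *decreasing* function of $|y|$, and no lower bound on this integral follows from volume. In $\mathbb R^2$, the ellipse with semi-axes $t,1/t$ has area $\pi$ for every $t$, but it lies in the strip $|y_2|\le1/t$, whose spherical measure $4\arctan(1/t)$ tends to $0$. Among sets of given volume the centered ball has the largest integral in (6), the opposite of what we need. The approach stops here: we must also know that $M$ is not spread out too far.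

The quantity that measures spread will be a second moment.

**Definition.** For a compact $A\subset\mathbb R^n$, star-shaped about $0$ with continuous positive radial function $\rho_A$,
$$R_A=\Big(\frac{|A|}{\kappa_n}\Big)^{1/n}=\langle\rho_A^n\rangle^{1/n},\qquad X_A=\frac{n+2}n\,\frac1{|A|}\int_A|y|^2dy=\frac{\langle\rho_A^{n+2}\rangle}{\langle\rho_A^n\rangle}.$$

By Jensen, $\langle\rho_A^{n+2}\rangle\ge\langle\rho_A^n\rangle^{(n+2)/n}$, so $X_A\ge R_A^2$. For a ball of radius $R$ both equal $R^2$. For an ellipsoid with semi-axes $\ell_1,\dots,\ell_n$, $X_A=\frac1n\sum\ell_i^2$ and $R_A^2=(\prod\ell_i)^{2/n}$, so here $X_A\ge R_A^2$ is AM–GM. For the square $[-1,1]^2$, $X=2\cdot\frac23=\frac43$ and $R^2=\frac4\pi=1.273\ldots$ For our body, $R_{\tilde L}^2=a^{2/n}$ and $X_{\tilde L}=d/a$.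

Put $\gamma=\frac{n+1}{n+2}$ and $W(R)=\int_0^Rt^{n-1}(1+t^2)^{-(n+1)/2}dt$. A centered ball of radius $R$ in the gnomonic chart has spherical measure $n\kappa_nW(R)$, so $\sigma(\Gamma_sC_K^\sigma)=n\kappa_nW(R_0)$.

**Lemma 3.** If
$$\frac{1+\gamma X_M}{R_M^2}\le\frac1{R_0^2}+\gamma, \tag{8}$$
then $\sigma(\Gamma_sK)\ge n\kappa_nW(R_0)=\sigma(\Gamma_sC_K^\sigma)$. If (8) is strict, so is the conclusion.

*Proof.*

**Step 1: a lower bound through $R_M$ and $X_M$.** Let $\omega(X)=X^{-n/2}W(\sqrt X)=\int_0^1t^{n-1}(1+t^2X)^{-(n+1)/2}dt$. It is positive and convex. Under the measure $\rho_M^nd\theta$, of total mass $n|M|=n\kappa_nR_M^n$, the function $\rho_M^2$ has mean $X_M$. By (6) and Jensen,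
$$\sigma(\Gamma_sK)=\int_{\mathbb S^{n-1}}W(\rho_M)\,d\theta=\int_{\mathbb S^{n-1}}\rho_M^n\,\omega(\rho_M^2)\,d\theta\ \ge\ n\kappa_nR_M^n\,\omega(X_M). \tag{9}$$

**Step 2: $\omega(X)(1+\gamma X)^{n/2}$ is nondecreasing.** The purpose is to replace $\omega$ by an algebraic function. Differentiating $\log\omega=-\frac n2\log X+\log W(\sqrt X)$,
$$-\frac{X\omega'}\omega=\frac n2-\frac12\,\frac{X^{n/2}(1+X)^{-(n+1)/2}}{W(\sqrt X)} .$$
The claim means $-\frac{X\omega'}\omega\le\frac n2\cdot\frac{\gamma X}{1+\gamma X}=\frac n2\big(1-\frac1{1+\gamma X}\big)$. With $X=R^2$ this rearranges to $W\le V$, where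
$$V(R)=\frac{R^n(1+R^2)^{-(n+1)/2}(1+\gamma R^2)}n=R^n(1+R^2)^{-(n+1)/2}\,\frac{n+2+(n+1)R^2}{n(n+2)} .$$
Both vanish at $R=0$. Taking the logarithmic derivative of $V$ and using $RW'=R^n(1+X)^{-(n+1)/2}$,
$$\frac{n(n+2)R(V'-W')}{R^n(1+X)^{-(n+1)/2}}=\Big[n-\frac{(n+1)X}{1+X}\Big](n+2+(n+1)X)+2(n+1)X-n(n+2).$$
Expanding, the terms $n(n+2)$ cancel, and the rest is
$$(n+1)X\Big[n+2-\frac{n+2+(n+1)X}{1+X}\Big]=\frac{(n+1)X^2}{1+X}\ge0 .$$
So $V'\ge W'$ and $V\ge W$.

**Step 3: conclusion.** Inequality (8) says $\frac{R_M^2}{1+\gamma X_M}\ge\frac{R_0^2}{1+\gamma R_0^2}$. If $X_M\ge R_0^2$, Step 2 gives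
$$R_M^n\,\omega(X_M)\ \ge\ R_0^n\,\omega(R_0^2)\left[\frac{R_M^2/(1+\gamma X_M)}{R_0^2/(1+\gamma R_0^2)}\right]^{n/2}\ge R_0^n\,\omega(R_0^2)=W(R_0),$$
and (9) finishes; if (8) is strict, the last inequality is strict. The case $X_M<R_0^2$ cannot occur: then $R_M^2\le X_M<R_0^2$, so $\frac{R_M^2}{1+\gamma X_M}\le\frac{R_M^2}{1+\gamma R_M^2}<\frac{R_0^2}{1+\gamma R_0^2}$, contradicting (8). $\square$

Now we need a lower bound for $R_M$ (Busemann–Petty) and an *upper* bound for $X_M$. The latter is a question about Euclidean centroid bodies.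

## 5. Second moments of Euclidean centroid bodies

Put $\lambda_2=\frac13$, $\lambda_3=\frac25$, $\lambda_4=0.42$ and $\lambda_n=0.455$ for $n\ge5$.

**Proposition 4.** For every origin-symmetric convex body $L\subset\mathbb R^n$, $n\ge2$,
$$X_{\Gamma L}\ \le\ c^2R_L^2+\lambda_n\,(X_L-R_L^2). \tag{10}$$

*Two tests.* For an ellipsoid $L=UB^n$, $\Gamma L=cL$ and $X_{\Gamma L}=c^2X_L$, so (10) holds since $c^2<\lambda_n$ (Step 6 below).

For $L=[-1,1]^2$ and $x_1\ge|x_2|$, $x_1>0$, integrating first over $y_1$ gives $h_{\Gamma L}(x)=E\frac{x_1^2+x_2^2y_2^2}{2x_1}=\frac{x_1}2+\frac{x_2^2}{6x_1}$. The boundary of $\Gamma L$ in the sector $|y_2|\le y_1$ is the gradient at $(1,\tau)$, namely $y(\tau)=(\frac12-\frac{\tau^2}6,\frac \tau3)$, $|\tau|\le1$. Here $y_1dy_2-y_2dy_1=(\frac16+\frac{\tau^2}{18})d\tau$ and $|y|^2=\frac14-\frac{\tau^2}{18}+\frac{\tau^4}{36}$. Integrating over the four sectors, the area is $4\cdot\frac12\int_{-1}^1(\frac16+\frac{\tau^2}{18})d\tau=\frac{20}{27}$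 and $\int_{\Gamma L}|y|^2=4\cdot\frac14\int_{-1}^1(\frac1{24}+\frac{\tau^2}{216}+\frac{\tau^4}{648}+\frac{\tau^6}{648})d\tau=\frac{248}{2835}$. So $X_{\Gamma L}=2\cdot\frac{248}{2835}\cdot\frac{27}{20}=\frac{124}{525}=0.2361\ldots$, while the right side of (10) is $\frac{16}{9\pi^2}\cdot\frac4\pi+\frac13(\frac43-\frac4\pi)=0.2493\ldots$

**Tools for the proof.**

*Brunn's theorem.* For a convex body $A\subset\mathbb R^n$ and a $j$-dimensional subspace $E$, $1\le j<n$, the function $z\mapsto|A\cap(z+E^\perp)|^{1/(n-j)}$ is concave on the projection of $A$ to $E$. If $A=-A$, this function is also even, and since $t_1z$ is a convex combination of $\pm t_2z$ for $0\le t_1<t_2$, it is nonincreasing along rays from $0$.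

*Tomić–Weyl.* Let $\varepsilon_1\ge\dots\ge\varepsilon_N$ and $e_1\ge\dots\ge e_N$ with $\sum_{i\le j}\varepsilon_i\le\sum_{i\le j}e_i$ for all $j$, and let $g$ be nondecreasing and convex on an open interval containing all these numbers. Then $\sum g(\varepsilon_i)\le\sum g(e_i)$. Indeed, with $w_i=g'_+(\varepsilon_i)$ and $D_j=\sum_{i\le j}(e_i-\varepsilon_i)\ge0$, convexity gives $\sum(g(e_i)-g(\varepsilon_i))\ge\sum w_i(e_i-\varepsilon_i)=\sum_{j<N}(w_j-w_{j+1})D_j+w_ND_N\ge0$, because $w_1\ge\dots\ge w_N\ge0$.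

*Proof of Proposition 4.* Write $\lambda=\lambda_n$, $M=\Gamma L$ (only in this section), and let $E_A$ be expectation for the uniform probability on $A$.

**Step 1: normal position by linear invariance.** The inequality (10) is not linearly invariant; we deduce it from a statement that is. Let $\Sigma_A=(n+2)E_A[yy^T]$, so $X_A=\frac1n\operatorname{tr}\Sigma_A$. Suppose $\lambda\Sigma_L-\Sigma_M$ is positive definite with $\det(\lambda\Sigma_L-\Sigma_M)\ge((\lambda-c^2)R_L^2)^n$. By AM–GM for its eigenvalues, $\lambda X_L-X_M\ge\det(\lambda\Sigma_L-\Sigma_M)^{1/n}\ge(\lambda-c^2)R_L^2$, which is (10). The supposition is invariant under $L\mapsto UL$, since $\Sigma_{UL}=U\Sigma_LU^T$, $\Gamma(UL)=U\Gamma L$ and $R_{UL}^{2n}=(\det U)^2R_L^{2n}$. So we may assume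
$$R_L=1,\qquad\Sigma_L=(1+\xi)I,\qquad\Sigma_M=\operatorname{diag}(a_1^2,\dots,a_n^2),$$
the last after a rotation. Here $\xi=X_L-R_L^2\ge0$. With $\varepsilon_i=a_i^2/(1+\xi)$ we have to prove
$$\varepsilon_i<\lambda\ \text{ for all } i,\qquad\prod_{i=1}^n\big(\lambda(1+\xi)-a_i^2\big)\ge(\lambda-c^2)^n. \tag{11}$$
In this position $E_L(y\cdot\theta)^2=\frac{1+\xi}{n+2}$ for all $\theta \in \mathbb S^{n-1}$, $\langle\rho_L^n\rangle=1$, $\langle\rho_L^{n+2}\rangle=1+\xi$, and from $E_Ly_i^2=\frac n{n+2}\langle\theta_i^2\rho_L^{n+2}\rangle$ also $\langle\theta_i^2\rho_L^{n+2}\rangle=\frac{1+\xi}n$.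

The plan has two regimes. For $\xi$ not small, a crude bound on the $a_i$ suffices (Steps 2, 3). For small $\xi$ the bound must become exact for the ball (Steps 4, 5).

**Step 2: what one-dimensional marginals give.** By Brunn, the marginal of the uniform law of $L$ on $\mathbb R\theta$ has an even density, nonincreasing in $|t|$. By the layer-cake formula it is a mixture of uniform laws on $[-\mathcal T,\mathcal T]$ with random $\mathcal T\le h_L(\theta)$. Thus $E_L|y\cdot\theta|=\frac12E\mathcal T$ and $E_L(y\cdot\theta)^2=\frac13E\mathcal T^2$. Hence $h_M(\theta)^2=\frac14(E\mathcal T)^2\le\frac14E\mathcal T^2=\frac34E_L(y\cdot\theta)^2$, and $E_L(y\cdot\theta)^2\le\frac13h_L(\theta)^2$. Therefore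
$$M\subset\bar rB^n,\quad\bar r^2=\frac34\cdot\frac{1+\xi}{n+2};\qquad\rho_L\ge\rho_{\min}:=\sqrt{\tfrac3{n+2}} ,$$
the second because $h_L^2\ge\frac3{n+2}$ everywhere means $L\supset\rho_{\min}B^n$.

**Step 3: the crude bound.** Let $E$ be a $j$-dimensional coordinate subspace. The projection to $E$ of the uniform law on $M$ lives in $\bar rB_E$ (here $B_E$ is the unit ball of $E$) and has an even density nonincreasing along rays (Brunn for $j<n$, trivial for $j=n$). For $t_0\le\bar r$, $\int_0^{t_0}t^{j+1}dt=\frac{t_0^{j+2}}{j+2}\le\frac j{j+2}\bar r^2\int_0^{t_0}t^{j-1}dt$. By polar coordinates in $E$ and the layer-cake formula on each ray, $E_M|P_Ey|^2\le\frac j{j+2}\bar r^2$. Since $a_i^2=(n+2)E_My_i^2$, the sum of any $j$ of the $\varepsilon_i$ is at most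
$$s_j:=\frac{3j}{4(j+2)};\qquad e_j:=s_j-s_{j-1}=\frac3{2(j+1)(j+2)} ,$$
so $e_1=\frac14$, $e_2=\frac18$, $e_3=0.075$, $e_4=0.05,\dots$, a decreasing sequence. In particular $\varepsilon_i\le\frac14<\lambda$, the first half of (11). Tomić–Weyl with $g(x)=-\log(\lambda-x)$ on $(-\infty,\lambda)$ gives
$$\prod_i\big(\lambda(1+\xi)-a_i^2\big)\ge(1+\xi)^n\prod_{j=1}^n(\lambda-e_j). \tag{12}$$
This does not settle (11) near $\xi=0$: for $n=2$ the right side at $\xi=0$ is $\frac1{12}\cdot\frac5{24}=0.0173\ldots$, while $(\lambda-c^2)^2=0.0234\ldots$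

**Step 4: a bound on $a_i$ that is exact for the ball.** We show
$$a_i^2\le c^2h_i^{n+2},\qquad h_i=\frac n{n+1}\big\langle(1+\theta_i^2)\rho_L^{n+1}\big\rangle. \tag{13}$$
For an origin-symmetric convex body $A$ let $F(A)=\int_Ay_i^2dy=2\int_{A\cap\{y_i>0\}}y_i^2dy$. The function $y_i^21_{A\cap\{y_i>0\}}$ has the linear square root $y_i$ on its support. If $a\in A_0$, $b\in A_1$ with $a_i,b_i>0$, then $(1-t)a+tb\in(1-t)A_0+tA_1$ and its $i$-th coordinate is $(1-t)a_i+tb_i$. So BBL with $N=n$, $\beta=\frac12$, $\frac\beta{1+n\beta}=\frac1{n+2}$ shows that $F^{1/(n+2)}$ is concave under Minkowski combinations. Hence $\varphi(t)=F((1-t)B^n+tM)^{1/(n+2)}$ is concave on $[0,1]$, and $\varphi(1)-\varphi(0)\le\frac{\varphi(t)-\varphi(0)}t$ for $0<t\le1$. Radial functions are at most support functions, so $\varphi(t)\le\chi(t)$ with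
$$\chi(t)=\Big(\frac1{n+2}\int_{\mathbb S^{n-1}}x_i^2\big(1+t(h_M(x)-1)\big)^{n+2}dx\Big)^{1/(n+2)},\qquad\chi(0)=\varphi(0)=\Big(\frac{\kappa_n}{n+2}\Big)^{1/(n+2)},$$
using $\int x_i^2dx=\kappa_n$. Letting $t\to0$, $\varphi(1)-\varphi(0)\le\chi'(0)=\varphi(0)\,(H-1)$ with $H=\frac1{\kappa_n}\int x_i^2h_M\,dx=n\langle x_i^2h_M(x)\rangle$. So $\varphi(1)\le\varphi(0)H$. As $F(M)=\frac{|M|a_i^2}{n+2}$, this says $\frac{|M|}{\kappa_n}a_i^2\le H^{n+2}$. By Busemann–Petty $|M|/\kappa_n\ge c^n$, so $a_i^2\le c^{-n}H^{n+2}$.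

It remains to see $H=ch_i$. For a unit vector $w$, symmetry gives $\langle|x\cdot w|\,xx^T\rangle=A\,I+B\,ww^T$. The trace gives $nA+B=m$. Applying both sides to $w$ and pairing with $w$, $A+B=\langle|x\cdot w|^3\rangle$. Since $(x\cdot w)^2$ has the Beta$(\frac12,\frac{n-1}2)$ law, $\langle|x\cdot w|^3\rangle/m=\mathrm B(2,\frac{n-1}2)/\mathrm B(1,\frac{n-1}2)=\frac2{n+1}$. Hence $A=B=\frac m{n+1}$, and
$$H=n\,E_L\langle x_i^2|x\cdot y|\rangle=\frac{nm}{n+1}E_L\Big[|y|\Big(1+\frac{y_i^2}{|y|^2}\Big)\Big]=c\cdot\frac n{n+1}\langle(1+\theta_i^2)\rho_L^{n+1}\rangle=c\,h_i .$$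

**Step 5: bounding $h_i$ by $\xi$.** We know the averages of $\rho_L^n$ and $\rho_L^{n+2}$ but need one of $\rho_L^{n+1}$; so we bound $\rho^{n+1}$ by combinations of the other two that touch at $\rho=1$. For $A\in(0,\frac12)$ let
$$D_0(\rho)=\frac{A\rho^n}n+\frac{(1-A)\rho^{n+2}}{n+2}-\frac{\rho^{n+1}}{n+1}+\frac1{n+1}-\frac An-\frac{1-A}{n+2},$$
$$D_1(\rho)=\frac{\rho^{n+2}}{n+2}-\frac{\rho^{n+1}}{n+1}+\frac1{(n+1)(n+2)} .$$
Since $D_1'=\rho^n(\rho-1)$ and $D_1(1)=0$, $D_1\ge0$. Suppose $D_0\ge0$ on the range of $\rho_L$. Then $0\le\langle D_0(\rho_L)+\theta_i^2D_1(\rho_L)\rangle$. Inserting the averages from Step 1 and $\langle\theta_i^2\rangle=\frac1n$,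
$$\frac{h_i}n\le\Big[\frac1{n+1}+\frac1{n(n+2)}+\frac1{n(n+1)(n+2)}\Big]+\xi\Big[\frac{1-A}{n+2}+\frac1{n(n+2)}\Big].$$
The first bracket is $\frac1{n+1}+\frac1{n(n+1)}=\frac1n$. So
$$h_i\le1+\eta\,\xi,\qquad\eta=\frac{n(1-A)+1}{n+2}. \tag{14}$$
When is $D_0\ge0$? We have $D_0'=\rho^{n-1}(\rho-1)((1-A)\rho-A)$. So $D_0$ increases on $[0,\frac A{1-A}]$, decreases on $[\frac A{1-A},1]$, increases afterwards, and $D_0(1)=0$. Hence $D_0\ge0$ on $[\rho',\infty)$, $0\le\rho'<1$, as soon as $D_0(\rho')\ge0$. We take: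

- $n\ge5$: $A=\frac n{2(n+1)}$, $\rho'=0$. Then $1-A=\frac{n+2}{2(n+1)}$ and $D_0(0)=\frac1{n+1}-\frac1{2(n+1)}-\frac1{2(n+1)}=0$. Here $\eta=\frac n{2(n+1)}+\frac1{n+2}=\frac12\big(1+\frac n{(n+1)(n+2)}\big)\le\frac{47}{84}$, the value at $n=5$, because $\frac{(n+1)(n+2)}n=n+3+\frac2n$ increases for $n\ge2$.
- $n=4$: $A=0.44$, $\rho'=\rho_{\min}=\sqrt{1/2}$. Then $D_0(\rho')=0.0275+0.011666\ldots-0.035355\ldots-0.003333\ldots>0.0004$, and $\eta=0.54$.
- $n=3$: $A=0.45$, $\rho'=\rho_{\min}=\sqrt{3/5}$. Then $D_0(\rho')=0.069713\ldots+0.030674\ldots-0.09-0.01>0.0003$, and $\eta=0.53$.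
- $n=2$: $A=0.46$, $\rho'=\rho_{\min}=\frac{\sqrt3}2$. Then $D_0(\rho')=0.1725+0.0759375-0.216506\ldots-0.031666\ldots>0.0002$, and $\eta=0.52$.

By Step 2 the range of $\rho_L$ lies in $[\rho',\infty)$ in each case.

**Step 6: a sufficient condition, and the constants $c$.** By (13) and (14), if
$$c^2\big[(1+\eta\xi)^{n+2}-1\big]\le\lambda\xi, \tag{15}$$
then each factor in (11) is at least $\lambda+\lambda\xi-c^2(1+\eta\xi)^{n+2}\ge\lambda-c^2$, and (11) holds. The left side of (15) is convex in $\xi$ and vanishes at $0$; so if (15) holds at $\xi^*$, it holds on $[0,\xi^*]$.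

Write $c_n,m_n$ for $c,m$ in dimension $n$. From $m_n=\Gamma(\frac n2)/(\sqrt\pi\,\Gamma(\frac{n+1}2))$ (here $\Gamma$ is the Gamma function) we get $m_2=\frac2\pi$, $m_3=\frac12$, $m_{n+2}=\frac n{n+1}m_n$, hence $c_{n+2}=\frac{n+2}{n+3}c_n$. So $c_2^2=\frac{16}{9\pi^2}=0.180126\ldots$, $c_3^2=\frac9{64}$, $c_4^2=\frac{256}{225\pi^2}=0.11528\ldots$, $c_5=\frac5{16}$, $c_6=\frac{32}{35\pi}$. In each dimension $\lambda>c^2$ (for $n\ge5$ see the next step).

**Step 7: $n\ge5$.** Let $b_n=c_n^2(n+2)$. Then $\frac{b_{n+2}}{b_n}=\frac{(n+2)(n+4)}{(n+3)^2}<1$, $b_5=\frac{175}{256}=0.68359\ldots$, $b_6=\frac{8192}{1225\pi^2}=0.67757\ldots$, and $b_n\to\frac2\pi$ because $m_n\sim\sqrt{2/(\pi n)}$. Hence $\frac2\pi\le b_n\le0.6836$, and $c^2\le\frac{0.6836}7<\lambda$. Put $N=n+2\ge7$ and $\xi^*=0.6/N$.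

*Small $\xi$.* $(1+\eta\xi^*)^N\le e^{0.6\,\eta}\le e^{47/140}<1.39895$. Condition (15) at $\xi^*$, multiplied by $N$, follows from $0.39895\,b_n\le0.2728<0.273=0.455\cdot0.6$. So (11) holds for $\xi\le\xi^*$.

*Large $\xi$.* For $\xi\ge\xi^*$, (12) reduces (11) (after division by $\lambda^n$ and logarithms) to $Q_n\ge0$, where, with $x_j=\frac{e_j}{0.455}=\frac{300}{91(j+1)(j+2)}$,
$$Q_n=n\log(1+\xi^*)+\sum_{j\le n}\log(1-x_j)-n\log\Big(1-\frac{c^2}\lambda\Big).$$
We bound the three terms. The numbers $-\log(1-x_j)$, $1\le j\le10$, are at most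
$$.797288,\ .321205,\ .180127,\ .116411,\ .081745,\ .060674,\ .046869,\ .037318,\ .030429,\ .025293,$$
with sum at most $1.69736$. Since $s_j\to\frac34$ and $s_{10}=0.625$, $\sum_{j\ge11}x_j=\frac{0.125}{0.455}\le0.27473$, and $x_j\le x_{11}\le0.02114$ there. As $-\log(1-x)\le x\big(1+\frac x{2(1-x)}\big)$ and $\frac{0.02114}{2\cdot0.97886}\le0.0108$, these terms contribute at most $0.27473\cdot1.0108\le0.2777$. So $\sum_{j\ge1}-\log(1-x_j)\le1.9751$. From $-\log(1-x)\ge x$ and $\sum_{j>n}x_j=\frac{3/4-s_n}{0.455}=\frac{1.5}{0.455N}\ge\frac{3.2967}N$,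
$$\sum_{j\le n}-\log(1-x_j)\le1.9751-\frac{3.2967}N .$$
Next, $\log(1+x)\ge x-\frac{x^2}2$, and $-\log(1-y)\ge y+\frac{y^2}2$ with $\frac{c^2}\lambda=\frac{b_n}{0.455N}\ge\frac{2/\pi}{0.455N}\ge\frac{1.39916}N$. With $n=N-2$,
$$n\log(1+\xi^*)\ge(N-2)\Big(\frac{0.6}N-\frac{0.18}{N^2}\Big)=0.6-\frac{1.38}N+\frac{0.36}{N^2},$$
$$-n\log\Big(1-\frac{c^2}\lambda\Big)\ge(N-2)\Big(\frac{1.39916}N+\frac{0.97882}{N^2}\Big)\ge1.39916-\frac{2.79832}N+\frac{0.97882}N-\frac{1.95765}{N^2}.$$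
Adding everything,
$$Q_n\ge0.02406+\frac{0.0972}N-\frac{1.5977}{N^2} .$$
The right side is concave in $1/N$, positive at $1/N=0$, and greater than $0.005$ at $N=7$. So $Q_n>0$.

**Step 8: $n=4$** ($\lambda=0.42$, $0.11528<c^2<0.11529$). At $\xi^*=0.08$: $(1+0.54\cdot0.08)^6=1.0432^6\le1.28887$, so $c^2(1.0432^6-1)\le0.03331\le0.0336=\lambda\xi^*$, and (15) covers $\xi\le0.08$. For $\xi\ge0.08$ the right side of (12) is at least $1.08^4(0.17)(0.295)(0.345)(0.37)\ge0.00870>0.00863\ge(0.42-c^2)^4$.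

**Step 9: $n=3$** ($\lambda=0.4$, $c^2=\frac9{64}=0.140625$, $(\lambda-c^2)^3=0.259375^3\le0.01745$). At $\xi^*=0.06$: $(1+0.53\cdot0.06)^5=1.0318^5\le1.16945$, so $c^2(1.0318^5-1)\le0.02383\le0.024=\lambda\xi^*$, and (15) covers $\xi\le0.06$.

For $0.06\le\xi\le0.1$ we combine both bounds. By (13), (14), $\varepsilon_i\le c^2\frac{(1+0.53\xi)^5}{1+\xi}$. The logarithmic derivative $\frac{2.65}{1+0.53\xi}-\frac1{1+\xi}$ is positive, so $\varepsilon_i\le c^2\cdot\frac{1.053^5}{1.1}\le0.1656$. Also $\sum\varepsilon_i\le s_3=0.45$. The sequence $(0.1656,0.1656,0.1188)$ has partial sums $0.1656,0.3312,0.45$, so Tomić–Weyl with $-\log(\lambda-\cdot)$ shows that the product in (11) is at least $1.06^3(0.2344)^2(0.2812)\ge0.0184$, which is enough.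

For $\xi\ge0.1$, (12) gives at least $1.1^3(0.15)(0.275)(0.325)\ge0.0178$, also enough.

**Step 10: $n=2$** ($\lambda=\frac13$, $0.180126<c^2<0.180127$, $G:=\frac13-c^2=0.153206\ldots$, $G^2\le0.023473$). For $\xi\ge0.17$, (12) gives at least $1.17^2\cdot\frac1{12}\cdot\frac5{24}\ge0.02376>G^2$.

Let $0\le\xi\le0.17$. Now (15) is of no use: the slope of its left side at $\xi=0$ is $4\cdot0.52\,c^2=0.374\ldots>\frac13$, so by convexity it fails for all $\xi>0$. But $h_1$ and $h_2$ cannot both be that large. Since $\theta_1^2+\theta_2^2=1$, $h_1+h_2=\frac23\langle3\rho_L^3\rangle=2\langle\rho_L^3\rangle$. We use $\rho^3=\frac12\rho^2+\frac12\rho^4-\frac12\rho^2(1-\rho)^2$. As $\langle\rho_L^2\rangle=1$ and $\langle\rho_L^4\rangle=1+\xi$, we have $\xi=\langle(\rho_L^2-1)^2\rangle=\langle(1-\rho_L)^2(1+\rho_L)^2\rangle$. By Step 2, $\rho_L\ge\frac{\sqrt3}2$, so $\big(\frac{\rho_L}{1+\rho_L}\big)^2\ge\Big(\frac{\sqrt3/2}{1+\sqrt3/2}\Big)^2\ge0.21539$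 and $\langle\rho_L^2(1-\rho_L)^2\rangle\ge0.21539\,\xi$. Hence
$$h_1+h_2\le2+(1-0.21539)\xi=2+0.78461\,\xi,\qquad h_i\le1+0.52\,\xi .$$
Let $g_1,g_2$ be the values of $\lambda(1+\xi)-c^2h^4$ at $h=1+0.52\xi$ and at $h=1+0.26461\xi$. Use $(1+t)^4-1=4t+t^2(6+4t+t^2)$. For $t=0.52\xi\le0.0884$ the bracket is at most $6.3615$; for $t=0.26461\xi\le0.045$ it is at most $6.1821$. So
$$g_1\ge G-0.04134\,\xi-0.3099\,\xi^2>0,\qquad g_2\ge G+0.14267\,\xi-0.0780\,\xi^2>0 .$$
The function $h\mapsto-\log(\lambda(1+\xi)-c^2h^4)$ is nondecreasing and convex on the interval of $h>0$ where the argument of the logarithm is positive, and this open interval contains $1+0.52\xi$ and all smaller positive numbers. Order $h_1\ge h_2$ (relabelling the coordinates if necessary). Then the sequence $(h_1,h_2)$ has partial sums at most those of $(1+0.52\xi,\,1+0.26461\xi)$. By (13) and Tomić–Weyl the product in (11) is at least $g_1g_2$. Multiply the two lower bounds: the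 $\xi$-coefficient is $0.10133\,G\ge0.01552$; the $\xi^2$-coefficient is $-0.3879\,G-0.04134\cdot0.14267\ge-0.06535$; the $\xi^3$-coefficient is $0.04134\cdot0.0780-0.3099\cdot0.14267\ge-0.0411$; the $\xi^4$-coefficient is positive. Hence
$$g_1g_2\ge G^2+\xi\,(0.01552-0.06535\,\xi-0.0411\,\xi^2)\ge G^2,$$
since $0.06535\cdot0.17+0.0411\cdot0.17^2<0.0124$. This proves (11) in all cases. $\square$

## 6. The theorem as an inequality between averages

**What this section is for.** With Lemma 3 and Proposition 4 the convex geometry is finished. We turn (8) into an inequality for averages of functions of one variable, state the properties of these functions as Lemma 5, and prove Theorem 1 from it.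

**Step 1: inserting the two Euclidean bounds.** Put $k=\gamma\lambda_n$, $P=\frac Ta=\frac1s$ and $\bar v=\frac da$. By (5), $R_M=sR_{\Gamma\tilde L}$ and $X_M=s^2X_{\Gamma\tilde L}$. By Lemma 2 we may apply Busemann–Petty, $R_{\Gamma\tilde L}^2\ge c^2a^{2/n}$, and Proposition 4, $X_{\Gamma\tilde L}\le c^2a^{2/n}+\lambda_n(\bar v-a^{2/n})$. So
$$\frac{1+\gamma X_M}{R_M^2}=\frac{P^2+\gamma X_{\Gamma\tilde L}}{R_{\Gamma\tilde L}^2}\le\frac{P^2+\gamma X_{\Gamma\tilde L}}{c^2a^{2/n}}\le\frac{P^2+k\bar v}{c^2a^{2/n}}+\gamma-\frac k{c^2}. \tag{16}$$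

**Step 2: one variable.** For $r\in(0,\frac\pi2]$ put
$$v=\rho(r)^2,\qquad p=\frac{\sin^nr}{\rho^n},\qquad\psi=\frac S{\rho^n},\qquad\Omega=\psi^{2/n}(p^2+kv).$$
Since $v$ increases with $r$, we regard $p,\psi,\Omega$ as functions of $v\in(0,v_1]$, where $v_1$ belongs to $r=\frac\pi2$. Index $0$ denotes values at $r_0$. By (7), $R_0=c\rho_0/p_0$, so the right side of (8) is $\frac{p_0^2}{c^2v_0}+\gamma$. By (16), (8) follows from $\frac{P^2+k\bar v}{a^{2/n}}\le\frac{p_0^2+kv_0}{v_0}$. Multiply by $S_0^{2/n}=\psi_0^{2/n}v_0$ and put $\bar\psi=S_0/a$: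
$$\bar\psi^{\,2/n}(P^2+k\bar v)\le\Omega(v_0), \tag{17}$$
and if (17) is strict, so is (8).

**Step 3: the averages are expectations.** Let $E$ be expectation for the probability measure $\rho^nd\theta/\int\rho^nd\theta$ on $\mathbb S^{n-1}$. Since $\sin^nr=p\rho^n$, $S=\psi\rho^n$, $\rho^{n+2}=v\rho^n$, and by (4),
$$P=E[p],\qquad\bar v=E[v],\qquad\bar\psi=E[\psi]. \tag{18}$$
As $r(\theta)<\frac\pi2$ and $r(\theta)$ is continuous, $\bar v,v_0\in(0,v_1)$.

**Lemma 5.** As functions of $v\in(0,v_1]$: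

1. $p$ is concave and decreasing, $p(0^+)=1$;
2. $\psi$ is nondecreasing, $\psi(0^+)=\frac1n$;
3. $\psi+\frac pn$ is concave;
4. $\Omega$ is strictly decreasing;
5. with $p_1=p(v_1)$: $p_1^2+kv_1\le np_1$.

The natural attempt at (17) is to use Jensen for $p$ and $\psi$ separately, to bring everything to $\Omega(\bar v)$, and then monotonicity of $\Omega$. For $p$ this works: $E[p]\le p(\bar v)$. For $\psi$ it fails: $\psi$ turns out to be *convex* ($J\ge0$ in Section 7), so $E[\psi]\ge\psi(\bar v)$, the wrong direction. Item 3 repairs this: what is lost in $\psi$ is at most $\frac1n$ of what is gained in $p$, and the gain is worth more.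

*Proof of Theorem 1, given Lemma 5.*

**Step 4: $\bar\psi^{2/n}(P^2+k\bar v)\le\Omega(\bar v)$.** This step moves from averages to values at $\bar v$. By items 1 and 3 and Jensen, $\delta:=p(\bar v)-P\ge0$ and $\bar\psi+\frac Pn\le\psi(\bar v)+\frac{p(\bar v)}n$, that is, $\bar\psi\le\psi(\bar v)+\frac\delta n$. So the left side is at most $\Phi(\delta)$, where
$$\Phi(x)=\Big(\psi(\bar v)+\frac xn\Big)^{2/n}\Big((p(\bar v)-x)^2+k\bar v\Big),\qquad\Phi(0)=\Omega(\bar v).$$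
We show that $\Phi$ is nonincreasing on $[0,\delta]$. Put $t=p(\bar v)-x\in[P,p(\bar v)]\subset[P,1]$. Using $\psi(\bar v)\ge\frac1n$,
$$(\log\Phi)'(x)=\frac2n\cdot\frac{1/n}{\psi(\bar v)+x/n}-\frac{2t}{t^2+k\bar v}\le\frac2n-\frac{2t}{t^2+k\bar v},$$
and the last expression is $\le0$ exactly when $t^2-nt+k\bar v\le0$. By item 1 the graph of $p$ lies above its chord: $p(v)\ge1-(1-p_1)\frac v{v_1}$. Taking $E$, $P\ge\ell:=1-(1-p_1)\frac{\bar v}{v_1}\in(0,1)$. Since $t\mapsto t^2-nt$ decreases on $[0,1]$ (as $n\ge2$), it suffices to check $t=\ell$. As a function of $\bar v\in[0,v_1]$, $\ell^2-n\ell+k\bar v$ is convex, equals $1-n<0$ at $\bar v=0$, and equals $p_1^2-np_1+kv_1\le0$ at $\bar v=v_1$ by item 5. So it is $\le0$, and $\Phi(\delta)\le\Phi(0)$.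

**Step 5: $v_0\le\bar v$, strictly unless $r$ is constant.** This is where $\sigma(K)=\sigma(C_K^\sigma)$ enters. From $\rho^{n+1}=(n+1)q$, $\frac{d\rho}{dr}=\frac{\sin^nr}{\rho^n}$; and $\frac{dS}{dr}=\sin^{n-1}r$. Hence
$$\frac{d\rho^n}{dS}=\frac{n\sin r}\rho,\qquad\frac{d\rho^{n+2}}{dS}=(n+2)\rho\sin r .$$
The second is strictly increasing in $r$. The first is decreasing: $\frac{\sin r}\rho=p^{1/n}$, and $p$ is decreasing by item 1. So $\rho^n$ is a concave and $\rho^{n+2}$ a strictly convex function of $S$. By (4) and Jensen, $a=\langle\rho^n\rangle\le\rho_0^n$ and $d=\langle\rho^{n+2}\rangle\ge\rho_0^{n+2}$, the latter strict unless $r$ is constant (recall that $r$ is continuous). So $\bar v=\frac da\ge\rho_0^2=v_0$.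

**Step 6: conclusion.** By Steps 4, 5 and item 4, $\bar\psi^{2/n}(P^2+k\bar v)\le\Omega(\bar v)\le\Omega(v_0)$. This is (17); hence (8) holds, and Lemma 3 gives (1). If $r$ is not constant, then $\bar v>v_0$ and $\Omega(\bar v)<\Omega(v_0)$, so (17), (8) and (1) are strict. If $r$ is constant, $K$ is a cap centered at $e$, so $K=C_K^\sigma$ and equality holds. Conversely, if $K$ is a cap, its center is $e$ by the uniqueness noted in Section 1, so $r$ is constant. This proves Theorem 1 up to Lemma 5. $\square$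

By (7) and Lemma 3, inequality (1) reads explicitly $\sigma(\Gamma_sK)\ge n\kappa_nW\big(c(n+1)q(r_0)/\sin^nr_0\big)$, where $n\kappa_nS(r_0)=\sigma(K)$.

## 7. First-order differential inequalities and the proof of Lemma 5

**Step 1: variables in which everything is algebraic.** For $r\in(0,\frac\pi2]$ put $D=\sin r\frac d{dr}$, $C=\cos r$,
$$\kappa=\frac{(n+1)q}{\sin^{n+1}r},\qquad\zeta=\frac{nS}{\sin^nr},\qquad u=1-C\kappa,$$
$$f=\kappa^2-1-(n+1)u,\qquad J=(n+2)\zeta-(n+2-u)\kappa .$$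
Differentiating the quotients, $D\kappa=(n+1)-(n+1)C\kappa$ and $D\zeta=n-nC\zeta$, that is,
$$D\kappa=(n+1)u,\qquad D\zeta=n(1-C\zeta). \tag{19}$$
As $r\to0$: $\kappa,\zeta\to1$ and $u,f,J\to0$. All these functions are $C^1$ and bounded on $(0,\frac\pi2]$. Since $\frac{\sin^{n+1}r}{n+1}=\int_0^r\sin^nt\cos t\,dt>C\,q(r)$, we have $0<u\le1$, with $u=1$ at $r=\frac\pi2$. So $\kappa$ is strictly increasing and $\kappa>1$. We use $C\kappa=1-u$ throughout. Next, $DC=-\sin^2r$ gives $Du=\kappa\sin^2r-(n+1)Cu$, and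
$$\kappa^2\sin^2r=\kappa^2-(C\kappa)^2=\kappa^2-(1-u)^2 .$$
So $\kappa Du=\kappa^2-(1-u)^2-(n+1)u(1-u)$; inserting $\kappa^2=f+1+(n+1)u$,
$$\kappa Du=f+2u+nu^2. \tag{20}$$

**Step 2: derivatives in $v$.** The aim is to see which inequalities Lemma 5 asks for. We have $v=\sin^2r\,\kappa^{2/(n+1)}$, so $Dv=2v\big(C+\frac u\kappa\big)=\frac{2v}\kappa(C\kappa+u)=\frac{2v}\kappa$, and therefore $v\frac d{dv}=\frac\kappa2D$. Also
$$p=\kappa^{-n/(n+1)},\qquad\psi=\frac{\zeta p}n .$$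
With $'=\frac d{dv}$, (19) gives
$$vp'=\frac\kappa2\cdot\Big(-\frac n{n+1}\Big)p\,\frac{(n+1)u}\kappa=-\frac n2\,pu .$$
Since $vu'=\frac\kappa2Du=\frac12(f+2u+nu^2)$ by (20),
$$v^2p''=v(vp')'-vp'=-\frac n2\Big[-\frac n2pu^2+\frac p2(f+2u+nu^2)\Big]+\frac n2pu=-\frac n4\,p\,f .$$
Similarly
$$v\psi'=\frac1n\Big[\frac\kappa2\,p\,n(1-C\zeta)-\frac n2pu\zeta\Big]=\frac p2\big[\kappa-(1-u)\zeta-u\zeta\big]=\frac p2(\kappa-\zeta),$$
$$v(v\psi')'=\frac12\Big[-\frac n2pu(\kappa-\zeta)+\frac{p\kappa}2\big((n+1)u-n+nC\zeta\big)\Big]=\frac p4\big[u\kappa-n\kappa+n\zeta\big],$$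
$$v^2\psi''=v(v\psi')'-v\psi'=\frac p4\big[(n+2)\zeta-(n+2-u)\kappa\big]=\frac p4\,J .$$
So concavity of $p$ means $f\ge0$, monotonicity of $\psi$ means $\zeta\le\kappa$, and $\psi''+\frac{p''}n=\frac p{4v^2}(J-f)$, so item 3 means $J\le f$. Finally
$$v(\log\Omega)'=\frac2n\cdot\frac{v\psi'}\psi+\frac{2pvp'+kv}{p^2+kv}=\frac{\kappa-\zeta}\zeta+\frac{-np^2u+kv}{p^2+kv}=\frac\kappa\zeta-\frac{(1+nu)p^2}{p^2+kv},$$
which is negative exactly when $1+k\frac v{p^2}<(1+nu)\frac\zeta\kappa$. Here $\frac v{p^2}=\kappa^2\sin^2r=\kappa^2-(1-u)^2$.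

**Step 3: the tool.**

**Lemma 6.** Let $y$ be $C^1$ and bounded on $(0,\frac\pi2]$, let $b$ be continuous there with $\lim_{r\to0}b$ existing and positive, and let $Dy+by\ge0$. Then $y\ge0$.

*Proof.* The function $Y(r)=y(r)\exp\int_{\pi/2}^r\frac b{\sin}$ has derivative $\frac{1}{\sin r}(Dy+by)\exp\int_{\pi/2}^r\frac b{\sin}\ge0$. As $r\to0$, $\int_{\pi/2}^r\frac b{\sin}\to-\infty$, so $Y\to0$. Hence $Y\ge0$. $\square$

**Step 4: the inequalities.** Put $\alpha=\frac{(n+1)(n+2)}{n+5}$; then $1\le\alpha\le n+2$, since $n^2+2n\ge3$.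

**Lemma 7.** On $(0,\frac\pi2]$:

- (a) $\zeta\le\kappa$;
- (b) $0\le f\le\alpha u^2$;
- (c) $\frac{n+1}{3n+5}\,\kappa u^2\le J\le f$;
- (d) $1+k\big(\kappa^2-(1-u)^2\big)<(1+nu)\frac\zeta\kappa$.

*A test.* For $n=2$, $r=\frac\pi2$: $\kappa=\frac{3\pi}4=2.356\ldots$, $\zeta=2$, $u=1$, $\alpha=\frac{12}7$, $k=\frac14$. Then $f=1.551\ldots\le1.714\ldots$, $J=0.931\ldots$ lies between $0.642\ldots$ and $f$, and (d) reads $2.387\ldots<2.546\ldots$

*Proof.*

**(a)** By (19), $D(\kappa-\zeta)+nC(\kappa-\zeta)=(n+1)u-n+nC\kappa=(n+1)u-n+n(1-u)=u\ge0$. Apply Lemma 6 with $b=nC$.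

**(b)** From $Df=2\kappa D\kappa-(n+1)Du$, (19), (20) and $\kappa^2=f+1+(n+1)u$,
$$\kappa Df=2(n+1)u\kappa^2-(n+1)(f+2u+nu^2)=(n+1)\big[(2u-1)f+(n+2)u^2\big]. \tag{21}$$
So $Df+\frac{(n+1)(1-2u)}\kappa f\ge0$, where the coefficient tends to $n+1$ as $r\to0$. Lemma 6 gives $f\ge0$.

For the upper bound let $g=\alpha u^2-f$. By (20) and (21), $\kappa Dg=2\alpha u(f+2u+nu^2)-(n+1)[(2u-1)f+(n+2)u^2]$. Substituting $f=\alpha u^2-g$ and collecting,
$$\kappa Dg+\big[(n+1)(1-2u)+2\alpha u\big]g=\big[2\alpha^2+2\alpha n-2\alpha(n+1)\big]u^3+\big[(n+5)\alpha-(n+1)(n+2)\big]u^2 .$$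
The number $\alpha$ was chosen to make the last bracket $0$, so the right side is $2\alpha(\alpha-1)u^3\ge0$. Lemma 6, with $b\to n+1$, gives $g\ge0$.

**(c), an equation for $J$.** By (19) and (20), $DJ=n(n+2)(1-C\zeta)-(n+1)(n+2-u)u+f+2u+nu^2$, and $nCJ=n(n+2)C\zeta-n(n+2-u)(1-u)$. In the sum the terms with $\zeta$ cancel, the constants cancel, the coefficient of $u$ is $-(n+1)(n+2)+2+n(n+3)=0$, and that of $u^2$ is $(n+1)+n-n=n+1$. So
$$DJ+nCJ=f+(n+1)u^2. \tag{22}$$

**(c), lower bound.** Compute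
$$D(\kappa u^2)+nC\kappa u^2=(n+1)u^3+2u(f+2u+nu^2)+n(1-u)u^2=(n+4)u^2+(2n+1)u^3+2uf .$$
With $t=\frac{n+1}{3n+5}$, which satisfies $2t\le1$,
$$(D+nC)(J-t\kappa u^2)=f(1-2tu)+u^2\big[n+1-t(n+4+(2n+1)u)\big]\ge0,$$
because $f\ge0$, $0\le u\le1$ and $t(3n+5)=n+1$. Lemma 6 with $b=nC$ gives $J\ge t\kappa u^2$.

**(c), upper bound.** By (21), (22) and $nCf=\frac{n(1-u)}\kappa f$,
$$(D+nC)(f-J)=\frac1\kappa\Big\{f\big[(n+2)u-1-\kappa\big]+(n+1)u^2(n+2-\kappa)\Big\}.$$
We show that the braces are $\ge0$; then Lemma 6 gives $J\le f$. By (b), $\kappa^2\le1+(n+1)u+\alpha u^2\le n+2+\alpha\le2(n+2)\le(n+2)^2$, so $\kappa\le n+2$. If $(n+2)u\ge1+\kappa$, both terms are $\ge0$. Otherwise the coefficient of $f$ is negative, and $f\le\alpha u^2$ shows that the braces are at least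
$$\frac{n+1}{n+5}u^2\Big\{(n+2)\big[(n+2)u-1-\kappa\big]+(n+5)(n+2-\kappa)\Big\}=\frac{n+1}{n+5}u^2\Big\{(n+2)(n+4)+(n+2)^2u-(2n+7)\kappa\Big\}.$$
This is $\ge0$ provided $(2n+7)^2(1+(n+1)u+\alpha u^2)\le[(n+2)(n+4)+(n+2)^2u]^2$, which holds coefficient by coefficient:

- constant term: $2n+7\le(n+2)(n+4)=n^2+6n+8$;
- $u^2$: $(2n+7)^2\alpha\le(n+2)^4$, that is, $(2n+7)^2(n+1)\le(n+2)^3(n+5)$; the difference is $n^4+7n^3+10n^2-9n-9>0$ for $n\ge2$;
- $u$: $(2n+7)^2(n+1)\le2(n+2)^3(n+4)$, which follows from the previous line since $n+5\le2(n+4)$.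

**(d)** The lower bound in (c) says $(n+2)\zeta\ge(n+2-u)\kappa+t\kappa u^2$, so $\frac\zeta\kappa\ge1-\frac u{n+2}+\vartheta u^2$ with $\vartheta=\frac{n+1}{(n+2)(3n+5)}$. By (b), $\kappa^2-(1-u)^2=f+(n+3)u-u^2\le(n+3)u+(\alpha-1)u^2$. Insert both into (d), subtract $1$, and divide by $u>0$: it suffices that $G(u)>0$ on $[0,1]$, where
$$G(u)=\frac{n^2+2n-1}{n+2}-\frac{nu}{n+2}+\vartheta u+n\vartheta u^2-k\big[(n+3)+(\alpha-1)u\big].$$
$G$ is convex, and $G'(1)\le(2n+1)\vartheta-\frac n{n+2}\le0$, because $\alpha\ge1$ and $(2n+1)(n+1)\le n(3n+5)$. So $G$ is nonincreasing on $[0,1]$, and $G\ge G(1)$. To compute $G(1)$, note $(n+2)k=(n+1)\lambda_n$, $n+2+\alpha=\frac{2(n+2)(n+3)}{n+5}$ and $\frac{(n+1)(n+2)(n+3)}{n+5}=n^2+n+6-\frac{24}{n+5}$. Hence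
$$(n+2)G(1)=\Big[n^2+n-1+\frac{(n+1)^2}{3n+5}\Big]-2\lambda_n\Big[n^2+n+6-\frac{24}{n+5}\Big].$$
The two parts are: $n=2$: $5.818\ldots$ and $5.714\ldots$; $n=3$: $12.142\ldots$ and $12$; $n=4$: $20.47\ldots$ and $19.6$; $n=5$: $30.8$ and $30.576$; $n=6$: $43.1\ldots$ and $41.69\ldots$; $n=7$: $57.4\ldots$ and $54.6$. For $n\ge8$, $2\lambda_n=0.91$ and the difference is at least $0.09(n^2+n)-6.46\ge6.48-6.46>0$. So $G(1)>0$ for all $n\ge2$. $\square$

One sees here the two demands on $\lambda_n$: it must be large enough for the proof of Proposition 4 and small enough that $G(1)>0$.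

**Step 5: proof of Lemma 5.** By Step 2:

Item 1: $vp'=-\frac n2pu<0$ and $v^2p''=-\frac n4pf\le0$ by Lemma 7(b); $p=\kappa^{-n/(n+1)}\to1$ as $v\to0$.

Item 2: $v\psi'=\frac p2(\kappa-\zeta)\ge0$ by Lemma 7(a); $\psi=\frac{\zeta p}n\to\frac1n$.

Item 3: $\psi''+\frac{p''}n=\frac p{4v^2}(J-f)\le0$ by Lemma 7(c).

Item 4: $v(\log\Omega)'<0$ is exactly Lemma 7(d).

Item 5: at $r=\frac\pi2$ we have $u=1$; write $\kappa_1=\kappa(\frac\pi2)$, so $\frac{v_1}{p_1^2}=\kappa_1^2$. By Lemma 7(d) and (a), $1+k\kappa_1^2\le n+1$, hence $p_1^2+kv_1=p_1^2(1+k\kappa_1^2)\le(n+1)p_1^2$. From $f\ge0$ at $u=1$, $\kappa_1^2\ge n+2$. So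
$$p_1=\kappa_1^{-n/(n+1)}\le(n+2)^{-n/(2n+2)}\le4^{-1/3}<\frac23\le\frac n{n+1},$$
where we used $n+2\ge4$ and $\frac n{2n+2}\ge\frac13$. Thus $(n+1)p_1\le n$ and $p_1^2+kv_1\le(n+1)p_1\cdot p_1\le np_1$.

This proves Lemma 5, and with it Theorem 1. $\blacksquare$
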